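\title{Toric Fano varieties stay solid under large finite groups}

\begin{abstract}
Let $X$ be a toric Fano variety with terminal singularities and let $G$ be a group between the torus $\mathbb{T}$ and its normalizer in $\operatorname{Aut}(X)$, such that $X$ is $G$-minimal and $G$-solid. We prove a conjecture posed by Cheltsov, Dubouloz and Kishimoto: $X$ is $H$-solid for every sufficiently large finite subgroup $H\subset G$ with the same image as $G$ in the Weyl group. The bound on $|H|$ depends only on $\dim X$. We also show that $G$-solidity is equivalent to the irreducibility over $\mathbb{Q}$ of the action of $G/\mathbb{T}$ on the character lattice. An $H$-equivariant fibration cuts $H\cap\mathbb{T}$ into pieces acting on Fano varieties of smaller dimension over function fields. Boundedness of Fano varieties places each piece, up to bounded error and compatibly with the Weyl group, in a torus of smaller dimension, and irreducibility then bounds its order.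
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are integral and defined over $\mathbb{C}$ unless another ground field is named, and algebraic groups act regularly. For an abelian group $P$ we write $P_{\mathbb{Q}}=P\otimes\mathbb{Q}$.

\subsection*{Solid varieties}

\begin{definition}\label{def:mfs}
Let $G$ be a group. A \emph{$G$-Mori fiber space} is a $G$-equivariant morphism $f\colon Y\to Z$ of normal projective varieties such that
\begin{enumerate}
\item[(i)] $f_*\mathcal{O}_Y=\mathcal{O}_Z$ and $\dim Z<\dim Y$;
\item[(ii)] $Y$ has terminal singularities, and every $G$-invariant Weil divisor on $Y$ is $\mathbb{Q}$-Cartier;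
\item[(iii)] $-K_Y$ is $f$-ample, and $\bigl(\operatorname{Pic}(Y)_{\mathbb{Q}}/f^*\operatorname{Pic}(Z)_{\mathbb{Q}}\bigr)^G$ has dimension $1$.
\end{enumerate}
\end{definition}

Terminal singularities are recalled in Section~\ref{sec:tools}. A group acting on a variety acts on its function field by $gf=f\circ g^{-1}$, and two $G$-varieties are \emph{$G$-birational} if their function fields are $G$-equivariantly isomorphic over $\mathbb{C}$. One may also allow birational maps that twist the action by an automorphism of $G$. This changes nothing below: twisting the action on a $G$-Mori fiber space gives a $G$-Mori fiber space.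

Let $X$ be a Fano variety and $G\subset\operatorname{Aut}(X)$ an algebraic subgroup. We call $X$ \emph{$G$-minimal} if $\operatorname{Cl}(X)^G$ has rank $1$. If $X$ is terminal and $G$-minimal, it is called a \emph{$G$-Fano variety}. The class of $K_X$ then spans $\operatorname{Cl}(X)^G_{\mathbb{Q}}$, so every invariant divisor has a multiple linearly equivalent to a multiple of $K_X$, and $X\to\mathrm{pt}$ is a $G$-Mori fiber space. A $G$-Fano variety is \emph{$G$-solid} if it is not $G$-birational to a $G$-Mori fiber space whose base has positive dimension. Minimality forbids an equivariant fibration on $X$ itself; solidity forbids a Mori fibration over a positive-dimensional base on every birational model. For instance, $\mathbb{P}^2$ is minimal for every group, but it is not solid for the diagonal torus: blowing up a fixed point gives an equivariant $\mathbb{P}^1$-bundle over $\mathbb{P}^1$.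

\subsection*{The torus and its normalizer}

Let $X$ be a toric Fano variety of dimension $n$, let $\mathbb{T}\cong\mathbb{G}_m^n$ be a maximal torus of $\operatorname{Aut}(X)$, let $G_X$ be its normalizer, and let $M=\operatorname{Hom}(\mathbb{T},\mathbb{G}_m)\cong\mathbb{Z}^n$ be its character lattice. Maximal tori are conjugate, so $\mathbb{T}$ is conjugate to the torus defining the toric structure and has an open orbit $U\subset X$. It acts freely on $U$, because the stabilizer of a point of $U$ fixes all of $U$. The group $G_X$ permutes $\mathbb{T}$-orbits, so it preserves $U$. There is an exact sequence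
\[
1\longrightarrow\mathbb{T}\longrightarrow G_X\xrightarrow{\ \nu_X\ }\mathbb{W}_X\longrightarrow 1 ,
\]
and it splits. Indeed, fix $x_0\in U$. Each coset of $\mathbb{T}$ in $G_X$ contains exactly one element fixing $x_0$, so the stabilizer of $x_0$ maps isomorphically onto $\mathbb{W}_X$. We identify $\mathbb{W}_X$ with this stabilizer. An element $w\in \mathbb{W}_X$ acts on $U$ by $w(tx_0)=(wtw^{-1})x_0$ and on $M$ by $(wm)(t)=m(w^{-1}tw)$; the first formula shows that the second action is faithful. The \emph{Weyl group} $\mathbb{W}_X\subset\operatorname{GL}(M)$ is finite, since it permutes the primitive generators of the rays of the fan of $X$ and these span the dual of $M_{\mathbb{Q}}$. A subgroup $W\subset\mathbb{W}_X$ is called \emph{irreducible over $\mathbb{Q}$} if $M_{\mathbb{Q}}$ is an irreducible $\mathbb{Q}[W]$-module, and \emph{reducible over $\mathbb{Q}$} otherwise. Irreducibility says that $\mathbb{T}$ has no $W$-stable subtorus other than $1$ and $\mathbb{T}$.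

The following conjecture is posed in \cite{CDK}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a toric Fano variety with at most terminal singularities, and let $G$ be a subgroup of $G_X$ containing $\mathbb{T}$ such that $X$ is $G$-minimal and $G$-solid. Then there is a constant $c_X>0$ such that $X$ is $H$-solid for every finite subgroup $H\subset G$ with $\nu_X(H)=\nu_X(G)$ and $|H|\ge c_X$.}
\medskip

\subsection*{Results}

\begin{theorem}\label{thm:A}
The conjecture holds, with a constant depending only on the dimension. That is, for every $n$ there is a constant $c_n$ such that, for $X$ and $G$ as in the conjecture with $\dim X=n$, the variety $X$ is $H$-solid for every finite subgroup $H\subset G$ with $\nu_X(H)=\nu_X(G)$ and $|H|\ge c_n$.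
\end{theorem}

The hypothesis of $G$-solidity is a condition on the lattice $M$.

\begin{theorem}\label{thm:C}
Let $X$ be a terminal toric Fano variety of dimension $n\ge 2$. Let $H\subset G_X$ be a finite subgroup such that $X$ is $H$-minimal, and put $G=\mathbb{T}H$.
\begin{enumerate}
\item[(1)] If $\nu_X(H)$ is reducible over $\mathbb{Q}$, then $X$ is neither $H$-solid nor $G$-solid.
\item[(2)] $X$ is $G$-solid if and only if $\nu_X(H)$ is irreducible over $\mathbb{Q}$.
\item[(3)] If $|H|\ge c_n$, with $c_n$ as in \eqref{eq:cn} below, then $X$ is $H$-solid if and only if $X$ is $G$-solid.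
\end{enumerate}
\end{theorem}

Both theorems rest on a statement in which toric varieties no longer appear. For a finite abelian group $B$ put $B^\vee=\operatorname{Hom}(B,\mathbb{C}^*)$. If $B$ is an abelian normal subgroup of a group $H$, or an abelian quotient of two normal subgroups, then $H$ acts on $B^\vee$ by $(g\chi)(b)=\chi(g^{-1}bg)$.

\begin{theorem}\label{thm:B}
For every $n\ge2$ there is a constant $a_n$ with the following property. Let $H$ be a finite group, $A\subset H$ a normal abelian subgroup, $M\cong\mathbb{Z}^n$ an $H$-module with $M_{\mathbb{Q}}$ irreducible, and $M\to A^\vee$ an $H$-equivariant surjection. Suppose that $|A|>a_n$ and that $H$ acts faithfully on a rationally connected projective variety $V$ with $\dim V\le n$. Then $\dim V=n$, and $V$ is not $H$-birational to an $H$-Mori fiber space with positive-dimensional base.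
\end{theorem}

In the toric situation $A=H\cap\mathbb{T}$ and $M\to A^\vee$ is restriction of characters. Let $w_n$ be the maximal order of a finite subgroup of $\operatorname{GL}_n(\mathbb{Z})$, which is finite by Minkowski's theorem. The constant in Theorems~\ref{thm:A} and~\ref{thm:C} is
\begin{equation}\label{eq:cn}
c_1=1,\qquad c_n=a_nw_n+1\quad(n\ge 2).
\end{equation}

\subsection*{Why a lower bound, and why it should suffice}

A finite subgroup $H\subset G$ with $\nu_X(H)=\nu_X(G)$ acts on $\operatorname{Cl}(X)$ exactly as $G$ does (Lemma~\ref{lem:transfer}), so minimality passes from $G$ to $H$. Solidity need not, because a smaller group commutes with more rational maps.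

\begin{example}\label{ex:conics}
Let $X=\mathbb{P}^2$ with the diagonal torus, so that $M=\{u\in\mathbb{Z}^3: u_1+u_2+u_3=0\}$. Let $W$ be $\mathbb{Z}/3$ or $\mathfrak{S}_3$, permuting the coordinates, and $G=\mathbb{T}\rtimes W$. A $3$-cycle acts on $M_{\mathbb{Q}}$ with the two primitive cube roots of unity as eigenvalues, so it preserves no rational line and $W$ is irreducible over $\mathbb{Q}$. By Theorem~\ref{thm:C}(2), $X$ is $G$-solid. Now let $H=(\mathbb{Z}/2)^2\rtimes W$, where $(\mathbb{Z}/2)^2$ is the group of diagonal sign changes; thus $|H|=12$ or $24$ and $\nu_X(H)=W$. The space of quadratic forms $ax^2+by^2+cz^2$ with $a+b+c=0$ is $H$-stable, so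
\[
\mathbb{P}^2\dashrightarrow\mathbb{P}^1,\qquad (x:y:z)\longmapsto (x^2-y^2:y^2-z^2),
\]
is $H$-equivariant for an action of $H$ on $\mathbb{P}^1$. Blowing up the four base points $(\pm1:\pm1:1)$ gives an $H$-equivariant morphism $V\to\mathbb{P}^1$ from a smooth surface whose generic fiber is a smooth conic. By Lemma~\ref{lem:psef} and Proposition~\ref{prop:mmp}, $V$ is $H$-birational to an $H$-Mori fiber space with base of dimension $\geq 1$. So $X$ is not $H$-solid, and the lower bound on $|H|$ cannot be dropped from Theorem~\ref{thm:A} or Theorem~\ref{thm:C}(3).
\end{example}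

For large $H$ one would guess the opposite. Let $W$ be irreducible and let $H_1,H_2,\dots$ be finite subgroups with image $W$ and $|H_j|\to\infty$. The groups $A_j=H_j\cap\mathbb{T}$ are $W$-stable. The closed subgroup that they generate is infinite and $W$-stable, so its identity component is a nontrivial $W$-stable subtorus, which is $\mathbb{T}$. The groups $A_j$ thus fill out the torus, and one expects $H_j$ to behave like $G$. This is not yet a proof: each $H_j$ might have its own fibration, given by maps of growing degree, so that there is nothing to pass to the limit.

Nor can one argue with the abstract group $A=H\cap\mathbb{T}$ alone, for instance with its number of generators. For $a\ge1$ let $\zeta$ be a primitive root of unity of order $k=a^2+a+1$. The cyclic group $A\subset\operatorname{PGL}_3(\mathbb{C})$ generated by $\gamma=\operatorname{diag}(1,\zeta,\zeta^{a+1})$ is normalized by the $3$-cycle, because $\operatorname{diag}(\zeta^{a+1},1,\zeta)=\operatorname{diag}(1,\zeta^{-(a+1)},\zeta^{-a})=\gamma^{-(a+1)}$, using $(a+1)^2\equiv a \pmod k$. So $A$ can be cyclic of arbitrarily large order, and it lies in the one-dimensional torus $\{\operatorname{diag}(1,s,s^{a+1})\}$.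 What irreducibility forbids is a one-dimensional torus containing $A$ \emph{compatibly with the action of $W$}. The proof therefore keeps track of $A^\vee$ as an $H$-module at every step.

\subsection*{Plan}
Section~\ref{sec:surfaces} proves Theorem~\ref{thm:B} by hand for $n=2$, where all ingredients are visible. Section~\ref{sec:tools} collects the tools from birational geometry, and Section~\ref{sec:reducible} builds a fibration from a reducible Weyl group. Section~\ref{sec:abelian} is the core: it describes finite abelian groups acting on Fano varieties over function fields. Section~\ref{sec:tower} proves Theorem~\ref{thm:B}, and Section~\ref{sec:final} deduces Theorems~\ref{thm:C} and~\ref{thm:A}.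

\section{The case of surfaces}\label{sec:surfaces}

Let $n=2$ and let $H$, $A$, $M$, $V$ be as in Theorem~\ref{thm:B}, with no assumption on $|A|$. Suppose that $V$ is $H$-birational to an $H$-Mori fiber space $Y\to Z$ over a curve. We show that $|A|\le16$.

\emph{Cutting $A$ into two pieces.} The curve $Z$ is normal and dominated by a rationally connected variety, so $Z\cong\mathbb{P}^1$. Put $L=\mathbb{C}(Z)$. The generic fiber $F$ of $Y\to Z$ is a conic over $L$, that is, $F_{\overline L}\cong\mathbb{P}^1$ (this is the case of curves of Lemma~\ref{lem:generic}). Let $A_1\subset A$ be the subgroup acting trivially on $Z$; it is normal in $H$. Then $B_1=A_1$ acts faithfully and $L$-linearly on the conic $F$, and $B_2=A/A_1$ acts faithfully on the conic $Z$ over $\mathbb{C}$. So it suffices to bound a group $B$ acting on a conic $F$ over a field $L$, where $L=\mathbb{C}(Z)$ or $L=\mathbb{C}$, and where $H$ acts on both $F$ and $L$.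

\emph{The shape of $B$.} A finite abelian subgroup of $\operatorname{PGL}_2(\overline L)$ is either $(\mathbb{Z}/2)^2$, or cyclic and conjugate to the group of maps $z\mapsto\zeta z$, $\zeta^k=1$. Suppose that $B$ is cyclic of order $k$. We claim that $H$ acts on $B^\vee\cong\mathbb{Z}/k$ through $\pm1$. For $k\le2$ there is nothing to prove, so let $k\ge3$. The coordinate $z$ exists only over $\overline L$, where $H$ need not act, so we use an object defined over $L$: the three-dimensional space $E=H^0(F,\omega_{F/L}^{-1})$ of vector fields on $F$. Over $\overline L$ it has the basis $\partial_z$, $z\partial_z$, $z^2\partial_z$. So the characters of $B$ on $E$ are $\chi^{-1},1,\chi$ for a generator $\chi$ of $B^\vee$. An element $g\in H$ acts on $E$ additively and $\mathbb{C}$-linearly, so for $v$ in the eigenspace $E_\psi$ of a character $\psi$ and for $b\in B$,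
\begin{equation}\label{eq:weights}
b(gv)=g\bigl((g^{-1}bg)v\bigr)=g\bigl(\psi(g^{-1}bg)\,v\bigr)=(g\psi)(b)\,gv .
\end{equation}
Hence $H$ permutes the set $\{\chi^{-1},1,\chi\}$. It fixes $1$, so $g\chi=\chi^{\pm1}$, which proves the claim. In other words, $B^\vee$ is an $H$-equivariant quotient of a lattice $\mathbb{Z}$ of rank $1<2$.

\emph{Comparing with $M$.} As $H$-modules, $B_1^\vee$ is a quotient and $B_2^\vee$ a submodule of $A^\vee$, which is a quotient of $M$. So an element of $\mathbb{Z}[H]$ that kills $M$ kills $B_1^\vee$ and $B_2^\vee$. Elements of finite order in $\operatorname{GL}_2(\mathbb{Z})$ have order $1,2,3,4$ or $6$, and a group of exponent at most $2$ is diagonalizable over $\mathbb{Q}$. Since $M_{\mathbb{Q}}$ is irreducible, some $g\in H$ acts on $M$ with order $3$ or $4$. If the order is $3$, then $1+g+g^2$ kills $M$, while on a cyclic $B^\vee$ it acts as $3$ or as $1-1+1=1$; so $k$ divides $3$. If the order is $4$, then $1+g^2$ kills $M$ and acts on a cyclic $B^\vee$ as $2$; so $k$ divides $2$. Together with the case $B\cong(\mathbb{Z}/2)^2$ this gives $|B_i|\le4$ and $|A|=|B_1|\,|B_2|\le16$.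

If $V$ is a curve, then $A$ itself acts faithfully on the normalization $\mathbb{P}^1$ of $V$, and the same argument gives $|A|\le4$; if $V$ is a point, then $A=1$. So Theorem~\ref{thm:B} holds for $n=2$ with $a_2=16$. In Example~\ref{ex:conics} the sign changes act trivially on the base, so $B_1=(\mathbb{Z}/2)^2$ and $B_2=1$: the exceptional case does occur.

Each of the three steps needs a replacement in higher dimension. The base $Z$ is no longer Fano, so we run the minimal model program on it and iterate, obtaining a tower of Mori fiber spaces and at most $n$ pieces $B_i$. There is no list of abelian groups acting on Fano varieties; boundedness provides instead a space $E$ of bounded dimension, and its weights again produce a small $H$-module surjecting onto $B^\vee$. Finally, $1+g+g^2$ and $1+g^2$ are replaced by an integral multiple of a central idempotent of a group algebra.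

\section{Tools from birational geometry}\label{sec:tools}

\subsection*{Singularities}
Let $X$ be a normal variety over an algebraically closed field of characteristic $0$ and $\Delta$ a $\mathbb{Q}$-divisor such that $K_X+\Delta$ is $\mathbb{Q}$-Cartier. For a proper birational morphism $\rho\colon\widetilde X\to X$ from a normal variety write $K_{\widetilde X}=\rho^*(K_X+\Delta)+\sum_F a(F,X,\Delta)F$ with $\rho_*K_{\widetilde X}=K_X$. The \emph{discrepancy} $a(F,X,\Delta)$ depends only on the valuation defined by $F$; we write $a(F,X)$ if $\Delta=0$. The divisor $F$ is \emph{exceptional over $X$} if its image in $X$ has codimension $\ge2$. The variety $X$ is \emph{terminal} if $K_X$ is $\mathbb{Q}$-Cartier and $a(F,X)>0$ for all exceptional $F$, and it is \emph{$\varepsilon$-lc} if $a(F,X)\ge-1+\varepsilon$ for all $F$. A pair $(X,\Delta)$ with $\Delta\ge0$ is \emph{klt} if $a(F,X,\Delta)>-1$ for all $F$. If $X$ is smooth, then $a(F,X)\ge1$ for exceptional $F$. A \emph{Fano variety} is a normal projective variety with $-K_X$ $\mathbb{Q}$-Cartier and ample. We use functorial resolution of singularities, to which every action of an algebraic group lifts.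

\subsection*{Rationally connected varieties}
A projective variety over an uncountable algebraically closed field of characteristic $0$ is \emph{rationally connected} if two general points lie on the image of a morphism from $\mathbb{P}^1$. This property is birationally invariant, holds for rational varieties, and passes to images under dominant rational maps. A $\mathbb{Q}$-Cartier $\mathbb{Q}$-divisor on a projective variety is \emph{pseudo-effective} if its numerical class is a limit of classes of effective $\mathbb{Q}$-divisors, and \emph{pseudo-effective over $S$}, for a dominant morphism to $S$, if its restriction to the generic fiber is pseudo-effective.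

\begin{lemma}\label{lem:psef}
Let $V\to S$ be a dominant morphism of projective varieties with $V$ smooth. If the geometric generic fiber is integral, rationally connected and of positive dimension, then $K_V$ is not pseudo-effective over $S$.
\end{lemma}

\begin{proof}
The geometric generic fiber $\overline F$ is smooth, and $K_V$ restricts to $K_{\overline F}$. Pseudo-effectivity survives extension of the ground field, so it suffices to show that $K_{\overline F}$ is not pseudo-effective. A smooth rationally connected variety of positive dimension carries a free rational curve: a nonconstant $u\colon\mathbb{P}^1\to\overline F$ with $u^*T_{\overline F}=\bigoplus\mathcal{O}(b_j)$ and all $b_j\ge0$. The deformations of $u$ cover a dense subset, so every effective divisor, and hence every pseudo-effective divisor, has degree $\ge0$ on $u$. But the differential $\mathcal{O}(2)\to u^*T_{\overline F}$ is nonzero, so some $b_j\ge2$ and $\deg u^*K_{\overline F}\le-2$.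
\end{proof}

\subsection*{Boundedness}
For a Weil divisor $\Theta$ on a normal variety, $|\Theta|$ is the linear system given by the rational functions $\varphi$ with $\operatorname{div}\varphi+\Theta\ge0$.

\begin{theorem}\label{thm:bounded}
For each $d\ge1$ there are $m_d\in\mathbb{N}$ and $v_d$ such that, for every terminal Fano variety $F$ of dimension $d$, the system $|-m_dK_F|$ defines a birational map onto its image and $(-K_F)^d\le v_d$. The same holds over $\overline L$ for every finitely generated field extension $L/\mathbb{C}$.
\end{theorem}

Terminal varieties are $\frac12$-lc. The first statement is \cite[Theorem~1.2]{Bir19}, and the second follows from the boundedness of $\varepsilon$-lc Fano varieties of dimension $d$ \cite[Theorem~1.1]{Bir21}. The fields $\overline L$ and $\mathbb{C}$ are algebraically closed, of characteristic $0$ and of the same uncountable cardinality, so they are isomorphic as abstract fields; this gives the last assertion.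

\subsection*{Finite quotients}

\begin{lemma}\label{lem:quotient}
Let a finite group $\Gamma$ act on a normal quasi-projective variety $Y$, with quotient $q\colon Y\to Y'$.
\begin{enumerate}
\item[(a)] $q^*$ is a bijection from Weil $\mathbb{Q}$-divisors on $Y'$ to $\Gamma$-invariant Weil $\mathbb{Q}$-divisors on $Y$.
\item[(b)] $D'$ is $\mathbb{Q}$-Cartier if and only if $q^*D'$ is.
\item[(c)] $q^*\colon\operatorname{Pic}(Y')_{\mathbb{Q}}\to\operatorname{Pic}(Y)_{\mathbb{Q}}^\Gamma$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The prime divisors over a prime divisor $D'$ form one orbit, and $q^*D'$ is their sum times the common ramification index. (b) Suppose that $kq^*D'$ is Cartier. Every orbit has an invariant open neighborhood on which $kq^*D'=\operatorname{div}\varphi$, because a line bundle is trivial near a finite set of points. There $k|\Gamma|\,q^*D'$ is the divisor of the invariant function $\prod_\gamma\gamma\varphi$, so $k|\Gamma|D'$ is Cartier. The converse is immediate. (c) If $q^*D'$ is principal, the same product shows that $|\Gamma|D'$ is principal. An invariant class, represented by a Cartier divisor $D$, is also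 represented by the invariant divisor $|\Gamma|^{-1}\sum_\gamma\gamma D$, which descends by (a) and (b).
\end{proof}

\subsection*{The equivariant minimal model program}
We recall what is used from \cite[Corollary~1.3.3]{BCHM}. Let $(V',\Delta)$ be a $\mathbb{Q}$-factorial klt pair, projective over a normal variety $S'$, with $K_{V'}+\Delta$ not pseudo-effective over $S'$. Then there are birational maps over $S'$,
\[
V'=V_0'\dashrightarrow V_1'\dashrightarrow\dots\dashrightarrow V_r'=Y',
\]
of $\mathbb{Q}$-factorial varieties, and a morphism $f'\colon Y'\to Z'$ over $S'$, as follows. Let $\Delta_i$ be the strict transform of $\Delta$. For $i<r$ there is a birational contraction $V_i'\to\overline{V}{}'_i$ onto a normal variety. It is either \emph{divisorial}, and then $V_{i+1}'=\overline{V}{}'_i$, or \emph{small} (no divisor is contracted), and then there is a small birational morphism $V'_{i+1}\to\overline{V}{}'_i$ over which $K_{V'_{i+1}}+\Delta_{i+1}$ is ample; this is a \emph{flip}. In both cases $a(F',V_i',\Delta_i)\le a(F',V'_{i+1},\Delta_{i+1})$ for all $F'$, with strict inequality if the center of $F'$ lies in the exceptional locus of $V_i'\to\overline{V}{}'_i$.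 Finally $f'_*\mathcal{O}_{Y'}=\mathcal{O}_{Z'}$, $\dim Z'<\dim Y'$, $-(K_{Y'}+\Delta_r)$ is $f'$-ample, and $\operatorname{Pic}(Y')_{\mathbb{Q}}/f'^*\operatorname{Pic}(Z')_{\mathbb{Q}}$ has dimension $1$.

We also use Blanchard's lemma: if $c\colon X_1\to X_2$ is a proper morphism of varieties with $c_*\mathcal{O}_{X_1}=\mathcal{O}_{X_2}$ and a connected algebraic group acts on $X_1$, then it acts on $X_2$ in a unique way making $c$ equivariant.

\begin{proposition}\label{prop:mmp}
Let a finite group $\Gamma$ act on a smooth projective variety $V$ and a normal projective variety $S$, and let $V\to S$ be a dominant equivariant morphism such that $K_V$ is not pseudo-effective over $S$.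
\begin{enumerate}
\item[(a)] $V$ is $\Gamma$-birational to a $\Gamma$-Mori fiber space $f\colon Y\to Z$ with $\dim Z\ge\dim S$.
\item[(b)] If a connected algebraic group $\mathbb{T}$ also acts on $V$, then $\mathbb{T}$ acts regularly on $Y$ and $Z$, and both $V\dashrightarrow Y$ and $f$ are $\mathbb{T}$-equivariant.
\end{enumerate}
\end{proposition}

\begin{proof}
We run the ordinary program on the quotient, with a boundary recording the ramification, and lift each step.

(a) The kernel of the action on $V$ acts trivially on $S$, so we may assume that $\Gamma$ acts faithfully on $V$. Let $q\colon V\to V'=V/\Gamma$ and $S'=S/\Gamma$. Put $\Delta=\sum(1-\frac1{r})D'$, where $D'$ runs over prime divisors of $V'$ and $r$ is the ramification index over $D'$. By the Hurwitz formula $K_V=q^*(K_{V'}+\Delta)$, and $V'$ is $\mathbb{Q}$-factorial by Lemma~\ref{lem:quotient}(b).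

Let $q_i\colon V_i\to V_i'$ be the normalization in $\mathbb{C}(V)$ of a normal model $V_i'$ of $V'$. It is the quotient by $\Gamma$, since $V_i/\Gamma\to V_i'$ is finite and birational onto a normal variety. Suppose that $K_{V_i}=q_i^*(K_{V_i'}+\Delta_i)$ is $\mathbb{Q}$-Cartier. Let $F$ be a divisor over $V_i$ lying over a divisor $F'$ over $V_i'$ with ramification index $r_F$. On a model where $F'$ is a divisor, the Hurwitz formula contributes $(r_F-1)F$ and the pullback of $F'$ contains $F$ with coefficient $r_F$. Thus
\begin{equation}\label{eq:disc}
a(F,V_i)+1=r_F\bigl(a(F',V_i',\Delta_i)+1\bigr).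
\end{equation}
For $i=0$ the left side is positive, so $(V',\Delta)$ is klt. The generic fibers of $V\to S$ and $V\to S'$ are the same scheme, and pullbacks of pseudo-effective divisors under $q$ are pseudo-effective. So $K_{V'}+\Delta$ is not pseudo-effective over $S'$, and we can run the program above.

Let $V_i$ be the normalization of $V'_i$ in $\mathbb{C}(V)$, put $Y=V_r$, and let $Y\xrightarrow{f}Z\to Z'$ be the Stein factorization of $Y\to Z'$; the group $\Gamma$ acts on it over $Z'$. Every prime divisor of $V_i'$ is a prime divisor of $V'$, and ramification indices depend only on valuations, so $K_{V_i}=q_i^*(K_{V_i'}+\Delta_i)$ and \eqref{eq:disc} holds for all $i$. In particular $a(F,V_i)$ is nondecreasing in $i$.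

\emph{$Y$ is terminal.} Let $F$ be exceptional over $Y$. If $F$ is exceptional over $V$, then $a(F,Y)\ge a(F,V)\ge1$. Otherwise $F$ is a divisor on $V$, and $F'$ is a divisor on $V'$ that is contracted by some divisorial step. At that step the discrepancy increases strictly, so $a(F,Y)>a(F,V)=0$.

\emph{The other conditions.} Invariant Weil divisors on $Y$ are $\mathbb{Q}$-Cartier by Lemma~\ref{lem:quotient}(a),(b), as $Y'$ is $\mathbb{Q}$-factorial. The divisor $-K_Y=-q_r^*(K_{Y'}+\Delta_r)$ is ample over $Z'$, since $q_r$ is finite, hence over $Z$. Taking $\Gamma$-invariants of the direct image of $\mathcal{O}_Y$ on $Z'$ in two ways gives $\mathcal{O}_{Z/\Gamma}=f'_*\mathcal{O}_{Y'}=\mathcal{O}_{Z'}$, so $Z/\Gamma=Z'$. Invariants of a finite group are exact on $\mathbb{Q}$-vector spaces, so Lemma~\ref{lem:quotient}(c) gives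
\[
\bigl(\operatorname{Pic}(Y)_{\mathbb{Q}}/f^*\operatorname{Pic}(Z)_{\mathbb{Q}}\bigr)^\Gamma=\operatorname{Pic}(Y')_{\mathbb{Q}}/f'^*\operatorname{Pic}(Z')_{\mathbb{Q}},
\]
which has dimension $1$. Finally $\dim Z=\dim Z'<\dim Y$, and $Z'$ dominates $S'$, so $\dim Z\ge\dim S$.

(b) Suppose by induction that $\mathbb{T}$ acts regularly on $V_i$. If $i=r$, Blanchard's lemma applied to $f$ finishes the proof. Let $i<r$ and let $V_i\xrightarrow{c}\overline V_i\to\overline{V}{}'_i$ be the Stein factorization. By Blanchard's lemma $\mathbb{T}$ acts on $\overline V_i$ and $c$ is equivariant. The morphism $c$ is generically finite with connected fibers, so it is birational, and $\overline V_i$ is the normalization of $\overline{V}{}'_i$ in $\mathbb{C}(V)$. If the step is divisorial, then $\overline V_i=V_{i+1}$. If it is a flip, the morphism $V_{i+1}\to\overline{V}{}'_i$ from a normal variety with function field $\mathbb{C}(V)$ factors through a birational morphism $c^+\colon V_{i+1}\to\overline V_i$. It is small, because a contracted divisor would have a contracted image in $V'_{i+1}$, and $K_{V_{i+1}}$ is $c^+$-ample. Choose $k_0>0$ with $k_0K_{V_{i+1}}$ Cartier.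 Then
\[
V_{i+1}=\operatorname{Proj}_{\overline V_i}\bigoplus_{k\ge0}c^+_*\mathcal{O}(kk_0K_{V_{i+1}})=\operatorname{Proj}_{\overline V_i}\bigoplus_{k\ge0}\mathcal{O}(kk_0K_{\overline V_i}),
\]
where the second equality holds because $c^+$ is small. The action of $\mathbb{T}$ on $\overline V_i$ lifts to the pluricanonical sheaves, hence to $V_{i+1}$.
\end{proof}

\subsection*{Generic fibers}
Mori fiber spaces do not form bounded families, but by the next lemma and Theorem~\ref{thm:bounded} their geometric generic fibers satisfy uniform bounds.

\begin{lemma}\label{lem:generic}
Let $f\colon Y\to Z$ be an $H$-Mori fiber space, $L=\mathbb{C}(Z)$, and $F$ the generic fiber. Then $F$ is a normal projective geometrically integral $L$-variety with function field $\mathbb{C}(Y)$, and $F_{\overline L}$ is a terminal Fano variety.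
\end{lemma}

\begin{proof}
The local rings of $F$ are local rings of $Y$, so $F$ is normal and integral with function field $\mathbb{C}(Y)$. Since $f_*\mathcal{O}_Y=\mathcal{O}_Z$ and $Z$ is normal, $L$ is algebraically closed in $\mathbb{C}(Y)$. In characteristic $0$ it follows that $F_{\overline L}$ is integral and normal. The divisor $-K_F=-K_Y|_F$ is ample. Let $\rho\colon\widetilde Y\to Y$ be a resolution, with $K_{\widetilde Y}=\rho^*K_Y+\sum a_jE_j$, the sum over all exceptional prime divisors and all $a_j>0$. The geometric generic fiber $\widetilde F$ of $\widetilde Y\to Z$ is smooth and gives a resolution of $F_{\overline L}$. Its exceptional prime divisors are the components of the reduced divisors $E_j|_{\widetilde F}$, and restricting the formula shows that they have discrepancies $a_j>0$. A divisor $E$ exceptional over $\widetilde F$ has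
\[
a(E,F_{\overline L})=a(E,\widetilde F)+\operatorname{ord}_E\Bigl(\sum a_jE_j|_{\widetilde F}\Bigr)\ge1 .
\]
So $F_{\overline L}$ is terminal.
\end{proof}

\section{Reducible Weyl groups give fibrations}\label{sec:reducible}

Let $X$ be a toric Fano variety of dimension $n$, let $W\subset\mathbb{W}_X$ be a subgroup and $G=\nu_X^{-1}(W)=\mathbb{T}\rtimes W$. On models where the whole torus acts, all subgroups with image $W$ have the same Mori fiber spaces.

\begin{lemma}\label{lem:transfer}
Let $Y$ be a normal projective $G$-variety that is $G$-birational to $X$, and let $H_1,H_2\subset G$ be subgroups with $\nu_X(H_1)=\nu_X(H_2)=W$. Then $\operatorname{Cl}(Y)^{H_1}=\operatorname{Cl}(Y)^{H_2}$. A $G$-equivariant morphism $f\colon Y\to Z$ is an $H_1$-Mori fiber space if and only if it is an $H_2$-Mori fiber space.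
\end{lemma}

\begin{proof}
Since $Y$ is $\mathbb{T}$-birational to $X$, the torus has an open orbit $U_Y\subset Y$. This orbit is isomorphic to a quotient of $\mathbb{T}$, hence to a torus, whose coordinate ring is factorial. So $\operatorname{Cl}(Y)$ is generated by the boundary divisors, the prime divisors in $Y\setminus U_Y$. The connected group $\mathbb{T}$ preserves each of them. Thus $G$ acts through $W$ on the set of boundary divisors, on $\operatorname{Cl}(Y)$, on its subgroup $\operatorname{Pic}(Y)$, and on $\operatorname{Pic}(Y)_{\mathbb{Q}}/f^*\operatorname{Pic}(Z)_{\mathbb{Q}}$. This proves the first claim and shows that condition (iii) of Definition~\ref{def:mfs} is the same for $H_1$ and $H_2$. For (ii), suppose that $H_1$-invariant divisors are $\mathbb{Q}$-Cartier and let $D$ be $H_2$-invariant. Choose $D_0\sim D$ supported on the boundary. Then $\sum_{w\in W}wD_0$ is $G$-invariant, hence $\mathbb{Q}$-Cartier, and it is linearly equivalent to $|W|D$ because the class of $D$ is $W$-invariant. So $D$ is $\mathbb{Q}$-Cartier.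
\end{proof}

\begin{proposition}\label{prop:reducible}
Let $n\ge2$ and suppose that $W$ is reducible over $\mathbb{Q}$. Then $X$ is $G$-birational to a $G$-Mori fiber space $Y\to Z$ with $\dim Z>0$, and $Y\to Z$ is an $H$-Mori fiber space for every $H\subset G$ with $\nu_X(H)=W$.
\end{proposition}

\begin{proof}
Intersecting $M$ with a proper nonzero $W$-stable subspace of $M_{\mathbb{Q}}$ gives a $W$-stable sublattice $M'$ with $0<\operatorname{rk}M'<n$ and $M/M'$ torsion free. The monomials in $M'$ define the fibration. Let $m_1,\dots,m_s$ be the union of the $W$-orbits of a basis of $M'$, and put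
\[
\phi\colon U\to\mathbb{P}^s,\qquad tx_0\longmapsto\bigl(1:m_1(t):\dots:m_s(t)\bigr).
\]
For $t'\in\mathbb{T}$ the map $\phi\circ t'$ is $\phi$ followed by $\operatorname{diag}(1,m_1(t'),\dots,m_s(t'))$. For $w\in W$ the map $\phi\circ w$ is $\phi$ followed by a permutation of coordinates, as $m_j(wtw^{-1})=(w^{-1}m_j)(t)$. So $G$ acts on the closure of $\phi(U)$ and on its normalization $S$, and $X\dashrightarrow S$ is $G$-equivariant. The field $\mathbb{C}(S)$ is generated by the monomials in $M'$. Since $M'$ is a direct summand of the group $M$, we get $\dim S=\operatorname{rk}M'>0$, and $\mathbb{C}(X)$ is purely transcendental over $\mathbb{C}(S)$ of degree $n-\operatorname{rk}M'>0$.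

Let $V$ be the functorial resolution of the closure of the graph of $X\dashrightarrow S$ in $X\times S$. Then $G$ acts on $V$, the morphism $V\to S$ is equivariant, and its geometric generic fiber is integral, rational and of positive dimension. By Lemma~\ref{lem:psef}, $K_V$ is not pseudo-effective over $S$. Proposition~\ref{prop:mmp} is stated for finite groups, and this is where the splitting $G=\mathbb{T}\rtimes W$ is used: apply it with $\Gamma=W$. It gives a $W$-Mori fiber space $f\colon Y\to Z$ with $\dim Z\ge\dim S>0$ on which $\mathbb{T}$ also acts. The actions of $\mathbb{T}$ and $W$ on $Y$ are both compatible with $V\dashrightarrow Y$, so they combine to an action of $G$; the same holds on $Z$ because $f$ is surjective and equivariant for both. Lemma~\ref{lem:transfer} with $H_1=W$ gives the claim for $G$ and for every $H$.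
\end{proof}

\section{Finite abelian groups on Fano varieties over function fields}\label{sec:abelian}

For a conic we found that $B$ is either small or contained in a one-dimensional torus on whose characters $H$ acts through $\pm1$. The general statement has the same form. We construct a diagonalizable group that contains $B$ and acts on a birational model of $F_{\overline L}$. Its dimension is at most $\dim F$, its component group has bounded exponent, and $H$ acts on its character group $\Xi$ through a permutation group of bounded degree.

\begin{proposition}\label{prop:key}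
For every $d\ge1$ there are constants $r_d$ and $\tau_d$ with the following property. Let $L/\mathbb{C}$ be a finitely generated field and $F$ a normal projective geometrically integral $L$-variety of dimension $d$ such that $F_{\overline L}$ is a terminal Fano variety. Let a finite group $H$ act on the scheme $F$ and on $L$ by $\mathbb{C}$-automorphisms, so that $F\to\operatorname{Spec}L$ is equivariant. Let $A'\subset H$ be a normal abelian subgroup acting trivially on $L$, let $A''\subset A'$ be the subgroup acting trivially on $L(F)$, and put $B=A'/A''$. Then there are a finitely generated abelian group $\Xi$ with an action of $H$ and an $H$-equivariant surjection $\Xi\to B^\vee$ such that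
\begin{enumerate}
\item[(1)] the action on $\Xi$ factors through the image of $H$ in $\operatorname{Sym}(R)$ for a finite $H$-set $R$ with $|R|\le r_d$;
\item[(2)] $\operatorname{rk}\Xi\le d$, and the torsion subgroup of $\Xi$ has exponent at most $\tau_d$.
\end{enumerate}
\end{proposition}

\begin{proof}
Put $m=m_d$, $D=\lfloor m^dv_d\rfloor$ and $r_d=d+D$, with $m_d,v_d$ from Theorem~\ref{thm:bounded}. Write $\overline F=F_{\overline L}$.

\medskip\noindent\emph{Step 1: the space of sections.} We need a model of $F$ on which $H$ acts with no choices, so we use anti-pluricanonical sections. Let $\Omega=\bigwedge^d\Omega_{L(F)/L}$, a one-dimensional $L(F)$-vector space. Since $g\in H$ preserves $L\subset L(F)$, it acts on $\Omega$ by $g(f\,df_1\wedge\dots\wedge df_d)=g(f)\,dg(f_1)\wedge\dots\wedge dg(f_d)$, and hence on $\Omega^{\otimes -m}$. Let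
\[
E=H^0\bigl(F^{\mathrm{sm}},\omega_{F/L}^{\otimes -m}\bigr)\subset\Omega^{\otimes -m},
\]
where $F^{\mathrm{sm}}$ is the smooth locus, whose complement has codimension $\ge2$. The space $E$ consists of the elements regular at all points of codimension $1$. These points are permuted by $H$, so $H$ acts on $E$, semilinearly over $L$ and linearly over $\mathbb{C}$. The subgroup $A''$ is normal in $H$, being the intersection of $A'$ with the kernel of the action on $L(F)$, and the formula above shows that it acts trivially on $E$. So $B$ acts on $E$, and $L$-linearly. Extending scalars, $B$ acts $\overline L$-linearly on $\overline L(\overline F)$ and on $\overline E=E\otimes_L\overline L$, which is $H^0(\overline F,\mathcal{O}(-mK_{\overline F}))$ by flat base change.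

Let $r=\dim E$ and let $\Phi\subset\mathbb{P}^{r-1}=\operatorname{Proj}\operatorname{Sym}\overline E$ be the closure of the image of the map defined by $|-mK_{\overline F}|$. By Theorem~\ref{thm:bounded}, $\overline F\dashrightarrow\Phi$ is birational, so $\Phi$ is irreducible of dimension $d$, and it lies in no hyperplane. The forms of degree $k$ vanishing on $\Phi$ are the kernel $J_k$ of the multiplication map from $\operatorname{Sym}^k\overline E$ to $(\Omega\otimes_L\overline L)^{\otimes -mk}$. This map is $B$-equivariant, so $J_k$ is $B$-stable.

\medskip\noindent\emph{Step 2: the degree $\delta$ of $\Phi$ is at most $D$, and $r\le r_d$.} The divisor $\Theta=-mK_{\overline F}$ need not be Cartier and its linear system may have base points, so we compare it with the hyperplane class on a resolution. A basis of $\overline E$ corresponds to rational functions $\varphi_1,\dots,\varphi_r$ with $\operatorname{div}\varphi_j+\Theta\ge0$. Let $\rho\colon\widetilde F\to\overline F$ be a resolution on which $\psi=(\varphi_1:\dots:\varphi_r)$ is a morphism, and let $P=-\min_j\operatorname{div}_{\widetilde F}(\varphi_j)$, the minimum taken coefficientwise. Near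 each point some $\varphi_j$ has all $\varphi_i/\varphi_j$ regular, and there $P=-\operatorname{div}\varphi_j$. Hence $\operatorname{div}\varphi_i+P$ is the pullback of the $i$-th coordinate hyperplane, so $P$ is nef and $P^d=\delta$ because $\psi$ is birational onto $\Phi$. Moreover
\[
\rho^*\Theta-P=\min_j\rho^*(\operatorname{div}\varphi_j+\Theta)\ge0 ,
\]
as pullbacks of effective $\mathbb{Q}$-Cartier divisors are effective. Since $\rho^*\Theta$ and $P$ are nef,
\[
\Theta^d-\delta=\sum_{j=0}^{d-1}(\rho^*\Theta-P)\cdot(\rho^*\Theta)^j\cdot P^{d-1-j}\ge0 ,
\]
so $\delta\le m^dv_d$ and $\delta\le D$. An irreducible variety of dimension $d$ in $\mathbb{P}^{r-1}$ that lies in no hyperplane has degree at least its codimension plus one, which is $r-d$. Hence $r\le d+D$.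

\medskip\noindent\emph{Step 3: $\Phi$ is the common zero set of $J_D$.} This reduces the geometry of $\Phi$ to one representation of $B$ of bounded size. If $r=d+1$, then $\Phi=\mathbb{P}^{r-1}$ and $J_D=0$. Let $r\ge d+2$ and $p\notin\Phi$. The cone over $\Phi$ with vertex $p$ has dimension $\le d+1$. A general linear subspace $\Lambda$ of dimension $r-d-3$ (empty if $r=d+2$) misses it, since $(d+1)+(r-d-3)<r-1$. The projection from $\Lambda$ to $\mathbb{P}^{d+1}$ is defined at $p$ and on $\Phi$, and it maps $\Phi$ finitely onto a hypersurface of degree $\le\delta$. This hypersurface does not contain the image of $p$: if $p$ and $x\in\Phi$ had the same image, the line through them, which lies in the cone, would meet $\Lambda$. Pulling back the equation gives a form of degree $\le D$ vanishing on $\Phi$ and not at $p$. Multiplying by a power of a linear form not vanishing at $p$ raises the degree to $D$.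

\medskip\noindent\emph{Step 4: definition of $\Xi$.} Since $L\supset\mathbb{C}$, we have $E=\bigoplus_{\chi\in R}E_\chi$, where $R\subset B^\vee$ is the set of characters that occur; $1\le|R|\le r\le r_d$. The computation \eqref{eq:weights} applies verbatim and gives $gE_\chi=E_{g\chi}$, so $R$ is $H$-stable. This is the one place where it matters that $E$ is defined over $L$: the group $H$ need not act on $\overline E$.

Write $B^\vee$ additively. Let $H$ permute the basis $e_\chi$ of $\mathbb{Z}^R$. The homomorphisms $\operatorname{wt}\colon\mathbb{Z}^R\to B^\vee$, $e_\chi\mapsto\chi$, and $\deg\colon\mathbb{Z}^R\to\mathbb{Z}$, $e_\chi\mapsto1$, are $H$-equivariant, with trivial action on $\mathbb{Z}$. The lattice $\mathbb{Z}^R_0=\ker(\deg)$ has bounded rank, but its rank may exceed $d$. Dividing by all of $\ker(\operatorname{wt})$ would leave a finite group of uncontrolled exponent. So we divide only by the relations visible in degree $D$. Let $\Lambda_D=\{u\in\mathbb{Z}_{\ge0}^R:\deg u=D\}$ and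
\[
Q=\bigl\langle u-u'\;:\;u,u'\in\Lambda_D,\ \operatorname{wt}(u)=\operatorname{wt}(u')\bigr\rangle\subset\mathbb{Z}^R_0,\qquad \Xi=\mathbb{Z}_0^R/Q .
\]
The subgroup $Q$ is $H$-stable and $\operatorname{wt}(Q)=0$. So $H$ acts on $\Xi$ through its image in $\operatorname{Sym}(R)$, which is (1), and $\operatorname{wt}$ induces an $H$-equivariant map $\Xi\to B^\vee$.

\medskip\noindent\emph{Step 5: $\Xi\to B^\vee$ is surjective.} The image is generated by the differences $\chi-\chi'$ with $\chi,\chi'\in R$. Let $b\in B$ be killed by all of them. Then $b$ acts on $\overline E$ by a scalar, so it fixes all ratios $s/s'$ of elements of $\overline E$. These generate $\overline L(\overline F)$ over $\overline L$, because $\overline F\dashrightarrow\Phi$ is birational. So $b$ acts trivially on $L(F)$, and $b=1$. A subgroup of $B^\vee$ with trivial annihilator in $B$ is $B^\vee$.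

\medskip\noindent\emph{Step 6: $\operatorname{rk}\Xi\le d$.} Let the torus $\mathbb{S}=\operatorname{Hom}(\mathbb{Z}^R,\overline L^{\,*})$ act on $\overline E$ by letting $t$ act on $E_\chi\otimes\overline L$ as the scalar $t(e_\chi)$. Let $\mathbb{S}'=\operatorname{Hom}(\mathbb{Z}^R/Q,\overline L^{\,*})\subset\mathbb{S}$, a diagonalizable group of dimension $\operatorname{rk}(\mathbb{Z}^R/Q)=\operatorname{rk}\Xi+1$. The weights of $\mathbb{S}$ on $\operatorname{Sym}^D\overline E$ lie in $\Lambda_D$, and $B$ acts on the weight space of $u$ by the character $\operatorname{wt}(u)$. By the definition of $Q$, an element $t\in\mathbb{S}'$ satisfies $t(u)=t(u')$ whenever $\operatorname{wt}(u)=\operatorname{wt}(u')$. So $t$ acts by a scalar on each $B$-eigenspace of $\operatorname{Sym}^D\overline E$. The $B$-stable subspace $J_D$ is the sum of its intersections with these eigenspaces, so it is $\mathbb{S}'$-stable. By Step 3, $\mathbb{S}'$ preserves $\Phi$.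

Take coordinates on $\mathbb{P}^{r-1}$ given by a basis of $\overline E$ of $B$-eigenvectors. As $\Phi$ is irreducible and lies in no coordinate hyperplane, it contains a point $p$ with all coordinates nonzero. An element $t\in\mathbb{S}'$ fixes $p$ only if all $t(e_\chi)$ are equal, so the stabilizer of $p$ has dimension $\le1$. The orbit $\mathbb{S}'p$ lies in $\Phi$, whence $\operatorname{rk}\Xi=\dim\mathbb{S}'-1\le d$.

\medskip\noindent\emph{Step 7: torsion.} The group $Q$ is generated by a subset of the finite set $\{u-u':u,u'\in\Lambda_D\}$, which depends only on $D$ and on $|R|\le r_d$. So for given $d$ there are finitely many possibilities for the abstract group $\Xi$. Let $\tau_d$ be the largest exponent of their torsion subgroups.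
\end{proof}

\begin{example}\label{ex:xi}
Let $d=1$, with $m_1=1$, $v_1=2$, $D=2$, so that $\Phi$ is a plane conic. If $B$ is cyclic of order $k\ge5$, then $R=\{-1,0,1\}\subset\mathbb{Z}/k$. The six elements of $\Lambda_2$ have weights $-2,-1,0,0,1,2$, and the only coincidence modulo $k$ is $\operatorname{wt}(e_{-1}+e_1)=\operatorname{wt}(2e_0)$. In the basis $e_1-e_0$, $e_{-1}-e_0$ of $\mathbb{Z}^R_0$, the group $Q$ is generated by the sum of the basis vectors, so $\Xi\cong\mathbb{Z}$, the lattice found in Section~\ref{sec:surfaces}. If $B=(\mathbb{Z}/2)^2$ is generated by $z\mapsto-z$ and $z\mapsto1/z$, the vector fields $z\partial_z$ and $\partial_z\pm z^2\partial_z$ are eigenvectors for the three nontrivial characters. The elements $2e_\chi$ have weight $0$, and the three elements $e_\chi+e_{\chi'}$ with $\chi\neq\chi'$ have distinct nonzero weights. So $Q=2\mathbb{Z}^R_0$ and $\Xi\cong(\mathbb{Z}/2)^2$ is torsion. This is the case of Example~\ref{ex:conics}.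
\end{example}

\section{The tower of fibrations}\label{sec:tower}

An irreducible module $M_{\mathbb{Q}}$ of dimension $n$ has no constituent in common with a module of dimension $<n$. The next lemma is an integral form of this, with a loss controlled by the order of the acting group. Since $|H|$ is unbounded, the lemma cannot be applied to $H$ itself; part (1) of Proposition~\ref{prop:key} and Minkowski's bound supply a quotient of $H$ of bounded order.

\begin{lemma}\label{lem:idempotent}
Let $\Gamma$ be a finite group, $M$ a $\Gamma$-lattice of rank $n$ with $M_{\mathbb{Q}}$ irreducible, and $\Xi$ a finitely generated $\mathbb{Z}[\Gamma]$-module of rank $<n$ whose torsion subgroup has exponent $\tau$. If a $\mathbb{Z}[\Gamma]$-module $C$ is both a subquotient of $M$ and a quotient of $\Xi$, then $\tau|\Gamma|\cdot C=0$.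
\end{lemma}

\begin{proof}
The semisimple algebra $\mathbb{Q}[\Gamma]$ is a product of simple algebras, one for each simple module. Let $\epsilon$ be the unit of the factor belonging to $M_{\mathbb{Q}}$: it acts as $1$ on $M_{\mathbb{Q}}$ and as $0$ on every other simple module. As a central idempotent of $\mathbb{C}[\Gamma]$, it is a sum of elements $\frac{\chi(1)}{|\Gamma|}\sum_{g}\chi(g^{-1})g$ for certain irreducible complex characters $\chi$. So the coefficients of $\eta=|\Gamma|\epsilon$ are algebraic integers. They are also rational, so $\eta\in\mathbb{Z}[\Gamma]$. On $M$, and hence on its subquotient $C$, the element $\eta$ acts as multiplication by $|\Gamma|$. Since $\dim\Xi_{\mathbb{Q}}<n$, the module $M_{\mathbb{Q}}$ is not a constituent of $\Xi_{\mathbb{Q}}$, so $\eta$ kills $\Xi_{\mathbb{Q}}$. Thus $\eta\,\Xi$ is torsion and $\tau\eta$ kills $\Xi$, hence its quotient $C$. On $C$ we have $\tau\eta=\tau|\Gamma|$.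
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Put
\[
e_n=\max_{1\le d\le n-1}\tau_d\cdot r_d!\cdot w_n,\qquad a_n=e_n^{\,n^2}.
\]
Let $H,A,M,V$ be as in the theorem, with no assumption on $|A|$. Suppose that either $\dim V<n$, or $\dim V=n$ and $V$ is $H$-birational to an $H$-Mori fiber space $Y_1\to Z_1$ with $\dim Z_1>0$. We show that $|A|\le a_n$. If $V$ is a point, then $H=1$, so let $\dim V\ge1$.

\emph{The tower.} Every rationally connected projective $H$-variety of positive dimension is $H$-birational to an $H$-Mori fiber space: apply Lemma~\ref{lem:psef} and Proposition~\ref{prop:mmp}(a), with $S$ a point, to an equivariant resolution. If $\dim V<n$, let $Y_1\to Z_1$ be obtained in this way from $V$. In both cases we continue inductively. If $\dim Z_i>0$, then $Z_i$ is dominated by $V$, hence rationally connected, and we choose an $H$-Mori fiber space $Y_{i+1}\to Z_{i+1}$ with $Y_{i+1}$ $H$-birational to $Z_i$. The dimensions of the $Z_i$ decrease strictly, so some $Z_\ell$ is a point. With $K_0=\mathbb{C}(V)$ and $K_i=\mathbb{C}(Z_i)$ we obtain $H$-stable fields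
\[
\mathbb{C}(V)=K_0\supset K_1\supset\dots\supset K_\ell=\mathbb{C},\qquad K_{i-1}=\mathbb{C}(Y_i).
\]
Let $d_i\ge1$ be the transcendence degree of $K_{i-1}/K_i$. Then $\sum d_i=\dim V\le n$, so $\ell\le n$. Moreover $d_i\le n-1$ for all $i$. If $\dim V<n$ this follows from the sum. If $\dim V=n$, then $\dim Z_1>0$ forces $\ell\ge2$, so no single $d_i$ equals $n$. This is the only use of the assumption made on $V$.

\emph{The filtration.} Let $A_i\subset A$ be the subgroup acting trivially on $K_i$. These subgroups are normal in $H$, and $1=A_0\subset A_1\subset\dots\subset A_\ell=A$, where $A_0=1$ because the action on $V$ is faithful. Put $B_i=A_i/A_{i-1}$.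

\emph{$B_i^\vee$ is a quotient of a small module.} Let $F_i$ be the generic fiber of $Y_i\to Z_i$. The group $H$ acts on $F_i$ and on $K_i$ compatibly, and by Lemma~\ref{lem:generic} the hypotheses of Proposition~\ref{prop:key} hold for $F=F_i$, $L=K_i$, $d=d_i$, $A'=A_i$. Here $L(F)=K_{i-1}$, so $A''=A_{i-1}$ and $B=B_i$. We obtain an $H$-set $R$ with $|R|\le r_{d_i}$ and an $H$-equivariant surjection $\Xi\to B_i^\vee$, where $\operatorname{rk}\Xi\le d_i\le n-1$, the torsion of $\Xi$ has exponent $\tau\le\tau_{d_i}$, and $H$ acts on $\Xi$ through $\operatorname{Sym}(R)$.

\emph{$B_i^\vee$ is a subquotient of $M$.} Characters of a subgroup of a finite abelian group extend, so the composition $M\to A^\vee\to A_i^\vee$ is an $H$-equivariant surjection. The group $B_i^\vee$ is the submodule of $A_i^\vee$ of characters trivial on $A_{i-1}$. Its preimage $M_i\subset M$ is an $H$-stable sublattice surjecting onto $B_i^\vee$. In particular $B_i^\vee$ is generated by at most $n$ elements.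

\emph{Conclusion.} Let $\Gamma$ be the image of $H$ in $\operatorname{Sym}(R)\times\operatorname{GL}(M)$, so $|\Gamma|\le r_{d_i}!\,w_n$. The actions of $H$ on $M$, $M_i$, $\Xi$ and $B_i^\vee$ factor through $\Gamma$. By Lemma~\ref{lem:idempotent}, $B_i^\vee$ is killed by the positive integer $\tau|\Gamma|\le e_n$. Having at most $n$ generators, it has order at most $e_n^{\,n}$. Therefore $|A|=\prod_{i=1}^{\ell}|B_i|\le e_n^{\,n\ell}\le a_n$.
\end{proof}

\begin{remark}\label{rem:hyp}
Terminality of the models $Y_i$ enters only through Lemma~\ref{lem:generic} and Theorem~\ref{thm:bounded}. The $\mathbb{Q}$-factoriality and Picard rank conditions of Definition~\ref{def:mfs} are not used in the proof. The remaining hypotheses are all needed.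
\begin{enumerate}
\item[(a)] Irreducibility is used in Lemma~\ref{lem:idempotent}. Without it, let $H=A=\mu_k\times\mu_k$ act on $\mathbb{P}^1\times\mathbb{P}^1$ by scaling each factor, with $M=\mathbb{Z}^2$ trivial. A projection is an $H$-Mori fiber space over $\mathbb{P}^1$ for every $k$.
\item[(b)] Rational connectedness lets the tower descend to $\mathbb{C}$. Without it, let $\Lambda=\mathbb{Z}[\omega]$ with $\omega$ a primitive cube root of unity, $C=\mathbb{C}/\Lambda$, $A=C[k]\cong\Lambda/k\Lambda$ acting by translations, $H=A\rtimes\langle\omega\rangle$ and $M=\operatorname{Hom}(\Lambda,\mathbb{Z})$. Then $M_{\mathbb{Q}}$ is irreducible and $A^\vee\cong M/kM$. For every $k$, the group $H$ acts faithfully on the curve $C$, and $C\times\mathbb{P}^1\to C$ is an $H$-Mori fiber space.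
\item[(c)] The bound on $|A|$ is needed by Example~\ref{ex:conics}.
\end{enumerate}
\end{remark}

\section{Proofs of the toric theorems}\label{sec:final}

Let $X$ be a toric Fano variety of dimension $n\ge2$ and $H\subset G_X$ a finite subgroup such that $\nu_X(H)$ is irreducible over $\mathbb{Q}$. Put $A=H\cap\mathbb{T}$, a normal abelian subgroup of $H$. Restriction of characters $M\to A^\vee$ is surjective, since characters of a closed subgroup of a torus extend to the torus. It is $H$-equivariant, since $H$ acts on both sides by $(gm)(t)=m(g^{-1}tg)$. The variety $X$ is rational and $H$ acts faithfully on it. Theorem~\ref{thm:B} gives: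
\begin{equation}\label{eq:star}
\begin{minipage}{0.84\textwidth}
if $\nu_X(H)$ is irreducible over $\mathbb{Q}$ and $|H\cap\mathbb{T}|>a_n$, then $X$ is not $H$-birational to an $H$-Mori fiber space with positive-dimensional base.
\end{minipage}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $W=\nu_X(H)$, so that $G=\mathbb{T}H=\nu_X^{-1}(W)=\mathbb{T}\rtimes W$. By Lemma~\ref{lem:transfer} with $Y=X$, the variety $X$ is $G$-minimal as well as $H$-minimal.

(1) This is Proposition~\ref{prop:reducible}.

(2) If $X$ is $G$-solid, then $W$ is irreducible by (1). Conversely, let $W$ be irreducible and suppose that $X$ is $G$-birational to a $G$-Mori fiber space $Y\to Z$ with $\dim Z>0$. We approximate $G$ by finite groups. Let $\mathbb{T}[k]$ be the $k$-torsion of $\mathbb{T}$ and $H_k=\mathbb{T}[k]\rtimes W$. By Lemma~\ref{lem:transfer}, $Y\to Z$ is an $H_k$-Mori fiber space for every $k$. Since $|H_k\cap\mathbb{T}|=k^n$, this contradicts \eqref{eq:star} as soon as $k^n>a_n$.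

(3) If $W$ is reducible, neither property holds, by (1). If $W$ is irreducible, then $X$ is $G$-solid by (2). Moreover
\[
|H\cap\mathbb{T}|=\frac{|H|}{|W|}\ge\frac{a_nw_n+1}{w_n}>a_n ,
\]
so the $H$-Fano variety $X$ is $H$-solid by \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $n=1$, then $X=\mathbb{P}^1$ is $H$-minimal, and a Mori fiber space of dimension $1$ has a point as base. So $X$ is $H$-solid for every $H$, and $c_1=1$ works. Let $n\ge2$ and let $H\subset G$ be finite with $\nu_X(H)=\nu_X(G)$ and $|H|\ge c_n$. Since $\mathbb{T}\subset G$, we have $G=\nu_X^{-1}(\nu_X(G))=\mathbb{T}H$. By Lemma~\ref{lem:transfer}, $\operatorname{Cl}(X)^H=\operatorname{Cl}(X)^G$ has rank $1$, so $X$ is $H$-minimal. As $X$ is $G$-solid, Theorem~\ref{thm:C}(3) shows that it is $H$-solid.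
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bir19}
C.~Birkar, \emph{Anti-pluricanonical systems on Fano varieties}, Ann. of Math. \textbf{190} (2019).

\bibitem{Bir21}
C.~Birkar, \emph{Singularities of linear systems and boundedness of Fano varieties}, Ann. of Math. \textbf{193} (2021).

\bibitem{BCHM}
Birkar, Cascini, Hacon and McKernan, Corollary~1.3.3.

\bibitem{CDK}
Ivan Cheltsov, Adrien Dubouloz, Takashi Kishimoto, \emph{Toric $G$-solid Fano threefolds}, arXiv:2007.14197 (2020).

\end{thebibliography}
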